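# Partite saturation of complete graphs: gluing pentagons and breaking chains

## From a hexagon to the saturation slope

Take a hexagon whose vertices, in cyclic order, are
$$x_1,\;y_2,\;x_3,\;y_1,\;x_2,\;y_3 .$$
Opposite vertices carry the same index. Regard $V_1=\{x_1,y_1\}$, $V_2=\{x_2,y_2\}$, $V_3=\{x_3,y_3\}$ as the three parts of a 3-partite graph; its edges are the pairs $x_iy_j$ with $i\ne j$. There is no triangle. Two non-adjacent vertices from different parts are at distance two on the hexagon, so joining them does create a triangle. The graph is triangle-free, and no edge between different parts can be added without losing this.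

Now enlarge the parts. Replace each $y_i$ by $n-1$ copies, each joined to the two vertices $x_j$ with $j\neq i$. The graph is bipartite between the $x$'s and the $y$'s, so it has no triangle. A copy of $y_1$ and a copy of $y_2$ have the common neighbor $x_3$, and similarly for other indices. For $n\ge2$, $x_1$ and $x_2$ have a copy of $y_3$ as a common neighbor, and similarly for other indices. All pairs $x_i,y_j$ with $i\ne j$ are already joined. So the saturation property survives, with parts of size $n$ and only $6(n-1)$ edges: three special vertices do all the work, and the number of edges grows like $6n$.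

Here is the same trick with $K_4$ in place of the triangle and five parts. Let $x_1x_2x_3x_4x_5$ be a pentagon with $x_i\in V_i$, and join each of the other $n-1$ vertices of $V_i$ to the four vertices $x_j$, $j\neq i$. A clique has at most one vertex outside the pentagon and at most two in it, so there is no $K_4$. Two outside vertices from $V_i$ and $V_j$ are both joined to the three remaining $x$'s, and any three vertices of a pentagon span an edge, so joining the two creates a $K_4$. Two non-adjacent vertices of the pentagon are the ends of a path $x_ix_{i+1}x_{i+2}$; if they are joined, this path becomes a triangle, and any outside vertex of one of the other two parts completes it to a $K_4$ (for $n\ge2$). The number of edges is $20(n-1)+5$, so it grows like $20n$.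

How small can this growth rate be?

**Definition (partite saturation number).** For integers $k\ge r\ge3$ and $n\ge1$, $sat(n,k,r)$ is the minimum number of edges in a $k$-partite graph $G$ with $n$ vertices in each of its $k$ fixed parts such that $G$ is $K_r$-free, but the addition of an edge joining any two non-adjacent vertices from different parts creates a $K_r$.

It is known, and we use it as given, that the limit
$$\alpha(k,r)=\lim_{n\to\infty}\frac{sat(n,k,r)}{n}$$
exists, and that
$$k(2r-4)\ \le\ \alpha(k,r)\ \le\ \begin{cases}(k-1)(4r-k-6)&\text{for } r\le k\le 2r-3,\\ (k-1)(2r-3)&\text{for } k\ge 2r-3.\end{cases}\tag{1}$$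
For $(k,r)=(3,3)$ both sides equal $6$, and for $(k,r)=(5,4)$ both equal $20$. So the two graphs above have the optimal slope. In general the two sides differ, and our problem is the following conjecture, from António Girão, Teeradej Kittipassorn, Kamil Popielarz, "Partite Saturation of Complete Graphs", arXiv:1708.01607 (2017):
$$\text{Conjecture:}\qquad \alpha(k,r)=(k-1)(4r-k-6)\quad\text{for } 5\le r\le k\le 2r-4 .\tag{2}$$

The conjecture is false. We shall prove the following.

**Theorem 1.** $\alpha(7,6)\le 60<66$. Hence conjecture (2) is false.

**Theorem 2.** The conjectured formula fails, with strict inequality $\alpha(k,r)<(k-1)(4r-k-6)$, for every pair with $r\ge6$, $r+1\le k\le 2r-5$, and for every pair $k=r\ge7$.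

**Theorem 3.** If $r\ge4$ and $\frac{3r-4}{2}\le k\le 2r-4$, then $2k(r-2)\le\alpha(k,r)\le 2(k-1)(r-1)$.

**Theorem 4.** For all $k\ge r\ge3$,
$$2k(r-2)\ \le\ \alpha(k,r)\ \le\ (k-1)\bigl(2(r-2)+12\sqrt{r-2}\bigr).$$
So $\alpha(k,r)=(2+O(r^{-1/2}))\,kr$ uniformly in $k\ge r$, and the constant $2$ is sharp. For $k=r$ the conjectured value is $\sim3r^2$, while $\alpha(r,r)\sim2r^2$.

The lower bounds in Theorems 3 and 4 are the known one in (1); the upper bounds are proved in full. The last section proves a fifth result, Proposition 5, about what the method cannot do.

Throughout, $t=r-2$. In this notation the known lower bound is $2kt$, and since $4r-k-6=4t+2-k$, the conjectured value is $(k-1)(4t+2-k)$.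

## Cores: reducing the slope to a finite graph

In both examples a fixed small graph on the $x$'s controls everything. We isolate the two properties of it that were used.

**Definition (core).** A $(k,t)$-core is a graph $H$ with a partition $V(H)=P_1\cup\dots\cup P_k$ into independent sets (possibly empty) such that

* (C1) $H$ contains no $K_{t+1}$;
* (C2) for all $i\neq j$, the graph $H-P_i-P_j$ contains a $K_t$.

Let $m(k,t)$ be the minimum of $|V(H)|$ over all $(k,t)$-cores.

For example, three singleton parts without edges form a $(3,1)$-core: there is no edge, and deleting two parts leaves one vertex, a $K_1$. This is the core of the hexagon. A pentagon with five singleton parts is a $(5,2)$-core: it has no triangle, and any three of its vertices span an edge.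

**Lemma 1.** For $k\ge r\ge3$: $\alpha(k,r)\le(k-1)\,m(k,r-2)$.

*Proof.* The purpose is to blow up a core as in the examples. Let $H$ be a $(k,t)$-core with $t=r-2$ and $|V(H)|=m(k,t)$, and let $n\ge\max_i|P_i|$. Choose sets $V_i\supseteq P_i$ with $|V_i|=n$, pairwise disjoint, and put $L_i=V_i\setminus P_i$. Let $G_0$ consist of $H$ and all edges from each $L_i$ to $V(H)\setminus P_i$. Every edge joins two different sets $V_i$.

**$G_0$ is $K_r$-free.** There are no edges inside or between the sets $L_i$, so a clique has at most one vertex outside $V(H)$. By (C1) it has at most $t$ vertices in $V(H)$. Hence it has at most $t+1=r-1$ vertices.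

**Completing inside $V(H)$.** Add edges between vertices of $V(H)$ in different parts, one at a time, as long as the graph stays $K_r$-free. There are finitely many pairs, so this ends; call the result $G$. It is $K_r$-free.

**$G$ is saturated.** Let $u,v$ be non-adjacent in $G$ and in different parts. If both lie in $V(H)$, adding $uv$ creates a $K_r$, since otherwise the completion would not have ended. A vertex of $L_i$ and a vertex of $P_j$ with $j\ne i$ are always adjacent, so this case does not occur. If $u\in L_i$ and $v\in L_j$, then by (C2) there is a $K_t$ in $H-P_i-P_j$; all its vertices are adjacent to both $u$ and $v$, so adding $uv$ creates a $K_{t+2}=K_r$.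

**Counting edges.** The number of edges of $G$ is at most
$$\sum_{i=1}^k n\,(|H|-|P_i|)+\binom{|H|}{2}=n\,(k|H|-|H|)+\binom{|H|}2=(k-1)|H|\,n+O(1).$$
Divide by $n$ and let $n\to\infty$. $\square$

From now on we look only for small cores. The conjectured value corresponds to $4t+2-k$ vertices, so the target is
$$m(k,t)\le 4t+1-k .\tag{3}$$
By Lemma 1, (3) gives $\alpha(k,r)\le(k-1)(4t+1-k)<(k-1)(4t+2-k)$, which disproves the conjecture at $(k,r)$ whenever that pair is in its range.

## The three-vertex extension and the number $4t+2-k$

The sensible first attempt is to start from a core we know and extend it.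

**Lemma 2.** (a) $m(k+1,t)\le m(k,t)$ for $k\ge2$. (b) For $k\ge2$, $m(k+1,t+1)\le m(k,t)+3$. (c) $m(t+2,t)\le3t$ for $t\ge1$.

*Proof.* (a) Add an empty part to a $(k,t)$-core $H$. Only (C2) for a pair consisting of $P_i$ and the empty part is new: pick any $j\neq i$ with $j\le k$; a $K_t$ in $H-P_i-P_j$ is also a $K_t$ in $H-P_i$.

(b) Let $H$ be a $(k,t)$-core and fix two parts $p\ne q$. Add a new part $P_{k+1}=\{d_{k+1}\}$ and new vertices $d_p\in P_p$ and $d_q\in P_q$. The three $d$'s are pairwise non-adjacent, and each is adjacent to all old vertices outside its own part.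

(C1): a clique has at most $t$ old vertices and at most one $d$, so there is no $K_{t+2}$.

(C2): if parts $i,j\le k$ are deleted, take an old $K_t$ avoiding $P_i$ and $P_j$, together with $d_{k+1}$. If parts $k+1$ and $i\le k$ are deleted, choose $e\in\{p,q\}\setminus\{i\}$, which is possible because $p\neq q$. Take an old $K_t$ avoiding $P_i$ and $P_e$, together with $d_e$. Since the old clique avoids $P_e$, $d_e$ is adjacent to all of it; and $d_e$ is not deleted, as $e\ne i$ and $e\neq k+1$. In both cases we have a $K_{t+1}$.

(c) Three singleton parts without edges form a $(3,1)$-core, so $m(3,1)\le3$. Apply (b) $t-1$ times. $\square$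

The second ingredient generalizes the pentagon.

**Definition (the graph $Q_s$).** For $s\ge1$ let $Q_s$ be the graph on $\mathbb Z_{2s+1}$ in which $x$ and $y$ are non-adjacent exactly when $x-y\in\{0,\pm s\}$.

For $s=1$ this is three vertices without edges. For $s=2$, adjacency in $\mathbb Z_5$ means difference $\pm1$, so $Q_2$ is the pentagon in its usual cyclic order. We need two facts.

First, $\omega(Q_s)=s$: since $\gcd(s,2s+1)=1$, the pairs of distinct non-adjacent vertices form a single cycle of length $2s+1$, and a clique of $Q_s$ is an independent set of this cycle, so it has at most $s$ vertices.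

Second, every interval of $s$ cyclically consecutive elements is a clique: two distinct elements of it differ by $\pm d$ with $1\le d\le s-1$, and this is neither $s$ nor $-s\equiv s+1$ modulo $2s+1$. In particular the bound $s$ is attained.

Consequently $Q_t$ with singleton parts is a $(2t+1,t)$-core. Indeed, deleting two vertices from the cyclic order leaves at most two arcs with $2t-1$ vertices in total, so one arc has at least $t$ vertices and contains an interval of length $t$.

Now apply Lemma 2(b) $a$ times to $Q_{t_0}$, where $t_0=t-a\geq 1$. We obtain a core with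
$$k=2t_0+1+a=2t+1-a,\qquad |V(H)|=2t_0+1+3a=2t+1+a=4t+2-k .$$
With $0\le a\le t-1$ this covers every $k$ from $t+2$ to $2t+1$. Thus this first attempt produces exactly the upper bound of (1) in the range $r\le k\le2r-3$ (and adding empty parts to $Q_t$ gives the other half, $(k-1)(2r-3)$). It lands on the conjectured value and never below it.

We can see exactly where it stalls. One extension increases the number $4t+2-k$ by $4-1=3$ and costs exactly 3 vertices. So the extension preserves any advantage but never creates one. This reduces the task to finding a better starting point: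

> if (3) holds for $(k,t)$, then it holds for $(k+1,t+1)$. $\qquad(4)$

Indeed $4(t+1)+1-(k+1)=(4t+1-k)+3$, and Lemma 2(b) applies.

## Two pentagons glued along three parts

Where should a first improvement be sought? Take $t=4$ and $k=7$, so $r=6$. The conjecture asks for 11 vertices; we want ten, on seven parts.

There is an easy ten-vertex core with $t=4$: take two pentagons, one on $a$'s and one on $b$'s, with every $a$ joined to every $b$ and all parts singletons. A clique has at most two $a$'s and two $b$'s. If two parts are deleted, each pentagon keeps at least three vertices, hence an edge, and the two edges form a $K_4$. But this core has ten parts. To reach seven parts with the same ten vertices, glue: three times, merge the part of an $a$ with the part of a $b$. The price is that the two merged vertices become non-adjacent.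

The gluing can fail. Give the shared parts indices $1,2,3$, the remaining $a$'s indices $4,5$ and the remaining $b$'s indices $6,7$, and suppose the pentagons are, in cyclic order,
$$a_1a_4a_2a_5a_3\qquad\text{and}\qquad b_1b_6b_2b_7b_3 .$$
Delete the parts $1$ and $2$. Among $a_3,a_4,a_5$ the only edge is $a_5a_3$; among $b_3,b_6,b_7$ the only edge is $b_7b_3$. A $K_4$ needs two $a$'s and two $b$'s, hence all four of these vertices, but $a_3$ and $b_3$ are in the same part. So (C2) fails. The trouble is that each pentagon was forced to use a shared vertex, and they were forced to use the same one. The remedy is to place the shared vertices consecutively, and in the same order, in both cycles; then each pentagon also has an edge with no shared vertex.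

*Proof of Theorem 1.* Let $k=7$, $t=4$, $r=6$, and
$$V(H)=\{a_1,a_2,a_3,a_4,a_5\}\cup\{b_1,b_2,b_3,b_6,b_7\},$$
where part $P_x$ consists of the vertices with index $x$. The edges are those of the 5-cycles $a_1a_2a_3a_4a_5a_1$ and $b_1b_2b_3b_6b_7b_1$, and all $a_xb_y$ with $x\neq y$.

**Step 1: (C1).** A 5-cycle has no triangle, so a clique has at most two $a$'s and at most two $b$'s. There is no $K_5$.

**Step 2: what (C2) asks for.** After two parts are deleted we need an edge of the $a$-cycle and an edge of the $b$-cycle, both surviving, with disjoint index sets. Their four vertices then form a $K_4$.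

**Step 3: neither deleted part is in $\{4,5\}$.** Use $a_4a_5$. At least three vertices of the $b$-cycle remain, and they span an edge; its indices lie in $\{1,2,3,6,7\}$, so they avoid $4,5$.

**Step 4: neither deleted part is in $\{6,7\}$.** Symmetrically, use $b_6b_7$ and any remaining edge of the $a$-cycle.

**Step 5: one deleted part is in $\{4,5\}$ and the other in $\{6,7\}$.** The four possibilities are settled as follows.

* $\{5,7\}$ deleted: $a_3a_4$ and $b_1b_2$.
* $\{5,6\}$ deleted: $a_3a_4$ and $b_7b_1$.
* $\{4,7\}$ deleted: $a_5a_1$ and $b_3b_6$.
* $\{4,6\}$ deleted: $a_5a_1$ and $b_2b_3$.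

In each line the edges belong to the two cycles, avoid the deleted parts, and have no common index. So $H$ is a $(7,4)$-core, $m(7,4)\le10$, and Lemma 1 gives
$$\alpha(7,6)\le6\cdot10=60<66=(7-1)(24-7-6).$$
Since $5\le6\le7\le8=2\cdot6-4$, the pair is in the range of (2), and the conjecture is disproved. $\blacksquare$

## Gluing $Q_s$ to $Q_{s'}$ along an interval

The pentagon is $Q_2$. We now repeat the gluing with $Q_s$ and $Q_{s'}$ and with $c$ shared parts; Theorem 1 is the case $s=s'=2$, $c=3$. The last four lines of the proof of Theorem 1 become one argument about cutting an ordered list in two.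

**Lemma 3.** Let $c\ge2$ and $t\ge2(c-1)$. Then $m(2t+2-c,\,t)\le2t+2$.

*Proof.* Write $t=s+s'$ with $s,s'\ge c-1\ge1$. Take $A=\{a_0,\dots,a_{2s}\}$ with $H[A]=Q_s$ and $B=\{b_0,\dots,b_{2s'}\}$ with $H[B]=Q_{s'}$, subscripts being read in $\mathbb Z_{2s+1}$ and $\mathbb Z_{2s'+1}$. For $0\le i<c$ let $\{a_i,b_i\}$ be a part, called shared; this makes sense because $c\le s+1\le 2s+1$, and likewise $c\le 2s'+1$. All other vertices are singleton parts. Each pair consisting of an $a$ and a $b$ in different parts is adjacent. There are $(2s+1)+(2s'+1)=2t+2$ vertices and $2t+2-c$ parts.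

**Step 1: (C1).** A clique has at most $\omega(Q_s)=s$ vertices in $A$ and at most $s'$ in $B$, so at most $t$ in total.

**Step 2: what (C2) asks for.** It is enough to find cyclic intervals $I\subset A$ of length $s$ and $J\subset B$ of length $s'$ that avoid the two deleted parts and do not contain both vertices of any shared part. Then $I\cup J$ is a $K_t$.

**Step 3: no deleted part is an $A$-only singleton.** Take $I=\{a_c,\dots,a_{c+s-1}\}$. It fits, because $c+s-1\le2s$ by $s\ge c-1$. It consists of $A$-only singletons, so it avoids the deleted parts and contains no shared index. In $B$ at most two vertices are deleted, which leaves at most two arcs with at least $2s'-1$ vertices in total. If both arcs had at most $s'-1$ vertices, the total would be at most $2s'-2$. So one arc has at least $s'$ vertices and contains a suitable $J$.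

**Step 4: no deleted part is a $B$-only singleton.** Exchange the roles of $A$ and $B$ in Step 3.

**Step 5: the deleted parts are $\{a_p\}$ and $\{b_q\}$ with $p,q\ge c$.** This is the only case left. List the remaining $2s$ vertices of $A$ cyclically from $a_p$ on:
$$a_{p+1},\dots,a_{2s},a_0,a_1,\dots,a_{p-1}.$$
Let $I_1$ be the first $s$ of them and $I_2$ the last $s$. Both are cyclic intervals avoiding $a_p$. Since $p\ge c$, the shared vertices $a_0,\dots,a_{c-1}$ occur in this list consecutively and in this order. Hence there is $x\in\{0,\dots,c\}$ such that the shared indices in $I_1$ are those $<x$ and the shared indices in $I_2$ are those $\ge x$. Define $J_1,J_2$ and $y$ in the same way for $B$ and $b_q$.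

If $x\le y$, take $(I_1,J_2)$: the shared indices in $I_1$ are $<x\le y$, while those in $J_2$ are $\ge y$. If $x>y$, take $(I_2,J_1)$: the shared indices in $I_2$ are $\ge x>y$, while those in $J_1$ are $<y$. In both cases there is no common shared index. $\square$

*Proof of Theorem 3.* Let $r\ge4$ and $\frac{3r-4}2\le k\le2r-4$; then $k\ge r$. Put $c=2t+2-k=2r-2-k$. The condition $k\le2r-4$ says $c\ge2$. The condition $t\ge2(c-1)=2(2t+1-k)$ says $2k\ge3t+2=3r-4$, which holds. So Lemma 3 applies and gives $m(k,t)\le2t+2=2(r-1)$, and Lemma 1 gives $\alpha(k,r)\le2(k-1)(r-1)$. The lower bound is that of (1). $\blacksquare$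

## Propagating the gain: the range $r+1\le k\le2r-5$

*Proof of Theorem 2, first part.* We want (3) for all $t+3\le k\le2t-1$, which is the range $r+1\le k\le2r-5$ written in terms of $t$; it is nonempty exactly for $t\ge4$, that is, $r\ge6$.

**Step 1: starting points.** Lemma 3 with $c=3$ applies for every $t_0\ge4$ and gives
$$m(2t_0-1,\,t_0)\le2t_0+2=4t_0+1-(2t_0-1),$$
which is (3) for $(2t_0-1,t_0)$.

**Step 2: shifting.** By (4), applied $a$ times, (3) holds for $(2t_0-1+a,\;t_0+a)$. Fix $t\ge4$ and let $t_0=t-a$ with $0\le a\le t-4$. Then $k=2(t-a)-1+a=2t-1-a$, which runs over all values from $t+3$ to $2t-1$.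

So (3) holds in the whole range, and the strict inequality follows as explained after (3).

## A 14-vertex $(7,5)$-core and the diagonal $k=r\ge7$

The diagonal is $k=t+2$. Lemma 3 with $c\ge3$ never meets it: there $t\ge2(c-1)$ gives $2t+2-c\ge t+c>t+2$. We need one new starting point. For $k=7$, $t=5$ the target (3) is $m(7,5)\le4\cdot5+1-7=14$. Since only five parts remain after two are deleted, the required $K_5$ must use exactly one vertex from each remaining part.

*Proof of Theorem 2, second part.* Take the parts
$$\{a_1,b_1\},\ \{a_2,b_2\},\ \{a_3,c_3\},\ \{a_4,c_4\},\ \{a_5,d_5\},\ \{b_6,d_6\},\ \{c_7,d_7\},$$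
numbered $1,\dots,7$ by the subscripts. The $a$'s induce a 5-cycle (any one). The $b$'s, the $c$'s and the $d$'s are each independent. Vertices with different letters are adjacent if and only if they are in different parts.

**Step 1: (C1).** A clique has at most two $a$'s, one $b$, one $c$ and one $d$, so at most five vertices.

**Step 2: two facts about the $a$'s.** The complement of a 5-cycle is a 5-cycle. Therefore:

* (i) any three $a$'s span an edge, because the complement contains no triangle;
* (ii) between any two disjoint pairs of $a$'s there is an edge, because otherwise the complement would contain a 4-cycle.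

**Step 3: (C2).** By the choice of edges it suffices to find two adjacent $a$'s, one $b$, one $c$ and one $d$ that occupy the five remaining parts, one each. Let $x,x'$ denote the two elements of $\{1,2\}$ and $y,y'$ those of $\{3,4\}$, in either order. In each case below, (i) or (ii) guarantees an $a$-edge of one of the listed types, and we say how to complete it.

* Two of $\{5,6,7\}$ deleted: an edge $a_xa_y$ exists by (ii), applied to $\{a_1,a_2\}$ and $\{a_3,a_4\}$; add $b_{x'}$, $c_{y'}$ and the remaining one of $d_5,d_6,d_7$.
* $\{6,x'\}$ deleted: an edge among $a_3,a_4,a_5$ by (i). For $a_3a_4$ add $b_x,d_5,c_7$; for $a_ya_5$ add $b_x,c_{y'},d_7$.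
* $\{7,y'\}$ deleted: an edge among $a_1,a_2,a_5$ by (i). For $a_1a_2$ add $c_y,d_5,b_6$; for $a_xa_5$ add $c_y,b_{x'},d_6$.
* $\{6,y'\}$ deleted: an edge between $\{a_1,a_2\}$ and $\{a_y,a_5\}$ by (ii). For $a_xa_y$ add $b_{x'},d_5,c_7$; for $a_xa_5$ add $b_{x'},c_y,d_7$.
* $\{7,x'\}$ deleted: an edge between $\{a_3,a_4\}$ and $\{a_x,a_5\}$ by (ii). For $a_ya_x$ add $c_{y'},d_5,b_6$; for $a_ya_5$ add $c_{y'},b_x,d_6$.
* $\{5,x'\}$ deleted: an edge among $a_x,a_3,a_4$ by (i). For $a_3a_4$ add $b_x,d_6,c_7$; for $a_xa_y$ add $c_{y'},b_6,d_7$.
* $\{5,y'\}$ deleted: an edge among $a_1,a_2,a_y$ by (i). For $a_1a_2$ add $c_y,b_6,d_7$; for $a_xa_y$ add $b_{x'},d_6,c_7$.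
* $\{1,2\}$ deleted: an edge among $a_3,a_4,a_5$ by (i). For $a_3a_4$ add $b_6,d_5,c_7$; for $a_ya_5$ add $b_6,c_{y'},d_7$.
* $\{3,4\}$ deleted: an edge among $a_1,a_2,a_5$ by (i). For $a_1a_2$ add $c_7,d_5,b_6$; for $a_xa_5$ add $c_7,b_{x'},d_6$.
* $\{x',y'\}$ deleted: an edge among $a_x,a_y,a_5$ by (i). For $a_xa_y$ add $d_5,b_6,c_7$; for $a_xa_5$ add $c_y,b_6,d_7$; for $a_ya_5$ add $b_x,d_6,c_7$.

In each line the subscripts of the five vertices are exactly the five indices that were not deleted. The cases account for $3+2+2+2+2+2+2+1+1+4=21=\binom72$ pairs, so none is missing.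

**Step 4: shifting.** Thus $m(7,5)\le14$, which is (3) for $(7,5)$. By (4), (3) holds for $(7+a,5+a)$ for all $a\ge0$, that is, for $k=t+2$ and all $t\ge5$. In terms of $r$ these are the pairs $k=r\ge7$. $\blacksquare$

## Cores as constraint problems: breaking implication chains

On the diagonal $k=t+2$ we have so far saved only one vertex out of about $3t$, while the lower bound in (1) leaves room for about $2t$. To get close to $2t$, almost all parts must have about two vertices. There is a convenient language for this when $k=t+2$.

Call the parts *variables* and the vertices of a part the *values* of that variable. Two vertices in different parts are adjacent if and only if the values are *compatible*. A clique is then a consistent partial assignment: it gives values to some of the variables, pairwise compatible. Since $t+1=k-1$ and $t=k-2$, the two conditions read: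

* (C1) after dropping any one variable, the others have no consistent assignment;
* (C2) after dropping any two variables, the others have one.

(An assignment of all $k$ variables would contain an assignment of $k-1$ of them, so (C1) as stated covers it.)

A part with two vertices is a Boolean variable. Here is a contradiction made of Booleans: a chain $z_1\Rightarrow z_2\Rightarrow\dots\Rightarrow z_L$ together with the demands $z_1=1$ and $z_L=0$. It is unsatisfiable, but dropping any single $z_i$ breaks it: put $1$ before position $i$ and $0$ after it. Only consecutive variables are related, so nothing connects the two sides any more. Hence two simultaneous contradictory chains survive one dropped variable, and they are broken by dropping one variable in each.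

The Booleans are arranged in $M$ rows of length $L$, each row a chain. If the two dropped Booleans lie in different rows $a\neq a'$, we should be able to activate the end demands in just these two rows. If they lie in the same row $a$, at positions $i<i'$, we activate the demands $z_{a,1}=1$ and $z_{a,L}=0$ and cut the row in the middle: the demands $z_{a,j}=0$, $z_{a,j+1}=1$ with $j=i$ create two contradictory segments, $1,\dots,j$ and $j+1,\dots,L$. The cut can be demanded in all rows at once, so only its column $j$ has to be encoded. A few extra variables, called selectors, say which demands are active. Their values cost a constant times $M$ for the choice of rows and a constant times $L$ for the choice of the cut, whereas there are $ML$ Booleans with two vertices each. This is why we use a rectangle. The selectors may be dropped too, which is why there are four of them.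

**Lemma 4.** For $L,M\ge2$: $m(ML+4,\,ML+2)\le2ML+6M+4L$.

*Proof.* **Step 1: the variables.** There are $ML$ Boolean variables $z_{a,i}$ ($1\le a\le M$, $1\le i\le L$) and four selectors, with values
$$g\in\{O,W_a,S_a\},\qquad h\in\{O,W_a,E_a\},\qquad f,f'\in\{O,W_a,F_j,G_j\}\qquad(1\le a\le M,\ 1\le j\le L-1).$$
So there are $k=ML+4$ parts; put $t=k-2=ML+2$. The number of vertices is
$$2ML+2(2M+1)+2\bigl(1+M+2(L-1)\bigr)=2ML+6M+4L .$$

**Step 2: compatibility of selectors.** The compatible pairs are exactly these.

* $g$–$h$: $(W_a,W_{a'})$ with $a\ne a'$; $(O,O)$; $(S_a,E_a)$.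
* $g$–$f$ and $g$–$f'$: $(W_a,O)$; $(O,W_a)$; $(S_a,F_j)$; $(S_a,G_j)$.
* $h$–$f$ and $h$–$f'$: $(W_a,O)$; $(O,W_a)$; $(E_a,F_j)$; $(E_a,G_j)$.
* $f$–$f'$: $(O,O)$; $(W_a,W_{a'})$ with $a\ne a'$; $(F_j,G_j)$; $(G_j,F_j)$.

It helps to read this list as three modes. Mode 1 consists of the values $W_a$ for $g,h$ and $O$ for $f,f'$. Mode 2 consists of $O$ for $g,h$ and $W_a$ for $f,f'$. Mode 3 consists of $S_a$ for $g$, $E_a$ for $h$, and $F_j,G_j$ for $f,f'$. Each value of each selector belongs to exactly one mode, and the list says that two values are compatible if and only if they have the same mode and, in addition, the following holds: in mode 1, $g$ and $h$ name different rows; in mode 2, $f$ and $f'$ name different rows; in mode 3, $g$ and $h$ name the same row, and $f,f'$ are $F_j,G_j$ in some order with the same $j$.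

**Step 3: constraints involving Booleans.** Everything not excluded here is compatible.

* Chain: $z_{a,i}=1\Rightarrow z_{a,i+1}=1$ for $1\le i<L$.
* $W_a$ (as a value of any selector): $z_{a,1}=1$ and $z_{a,L}=0$.
* $S_a$: $z_{a,1}=1$.
* $E_a$: $z_{a,L}=0$.
* $F_j$: $z_{c,j}=0$ for all $c$.
* $G_j$: $z_{c,j+1}=1$ for all $c$.

All of these are conditions on pairs of variables, so they do define a graph. The value $O$ imposes nothing on Booleans.

**Step 4: (C1) when the dropped variable $v$ is Boolean.** Suppose all variables except $v$ are consistently assigned. The four selectors are assigned, pairwise compatible, hence all in one mode.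

In mode 1, $g=W_a$ and $h=W_{a'}$ with $a\ne a'$; in mode 2, $f=W_a$ and $f'=W_{a'}$ with $a\ne a'$. In either case one of the rows $a,a'$ does not contain $v$. That row is fully assigned, its first entry is $1$, the chain forces its last entry to be $1$, and the demand says it is $0$: a contradiction.

In mode 3, $g=S_a$, $h=E_a$ and $\{f,f'\}$ has the values $\{F_j,G_j\}$. If $v\notin\{z_{a,1},\dots,z_{a,j}\}$, these entries are all assigned, and $z_{a,1}=1$ (from $S_a$) forces $z_{a,j}=1$, contradicting $F_j$. Otherwise $v$ is one of them, so $z_{a,j+1},\dots,z_{a,L}$ are all assigned, and $z_{a,j+1}=1$ (from $G_j$) forces $z_{a,L}=1$, contradicting $E_a$.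

**Step 5: (C1) when the dropped variable $v$ is a selector.** Suppose all other variables are consistently assigned. All Booleans are assigned, so a single occurrence of some $W_a$ is contradictory, by the chain in row $a$. The three remaining selectors are in one mode.

In mode 1, at least one of $g,h$ remains and has a value $W_a$: a contradiction. In mode 2, at least one of $f,f'$ remains and has a value $W_a$: a contradiction. In mode 3 we distinguish three cases.

* $v=g$: then $h=E_a$, and one of $f,f'$ is $G_j$. So $z_{a,j+1}=1$, which forces $z_{a,L}=1$, contradicting $E_a$.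
* $v=h$: then $g=S_a$, and one of $f,f'$ is $F_j$. So $z_{a,1}=1$ forces $z_{a,j}=1$, contradicting $F_j$.
* $v\in\{f,f'\}$: then $g=S_a$ and $h=E_a$. So $z_{a,1}=1$ forces $z_{a,L}=1$, contradicting $E_a$.

**Step 6: (C2).** For every pair of dropped variables we give a consistent assignment of the others. "Row $a$ broken at $i$" means that $z_{a,x}=1$ for $x<i$ and $z_{a,x}=0$ for $x>i$, where $z_{a,i}$ is dropped. A broken row satisfies its remaining chain constraints, because no consecutive pair avoiding $i$ has a $1$ followed by a $0$. It also satisfies the demands of $W_a$: the first entry is $1$ unless it is the dropped one, and the last entry is $0$ unless it is the dropped one. A row of constant value satisfies its chain constraints.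

1. $z_{a,i},\,z_{a',i'}$ with $a\ne a'$: take $g=W_a$, $h=W_{a'}$, $f=f'=O$ (mode 1); rows $a,a'$ broken at $i,i'$; all other rows $0$.
2. $z_{a,i},\,z_{a,i'}$ with $i<i'$: take $g=S_a$, $h=E_a$, $f=F_i$, $f'=G_i$ (mode 3; note $i\le L-1$). In row $a$ put $1$ at all positions $x<i'$ with $x\ne i$, and $0$ at all positions $x>i'$. In rows $c\ne a$ put $z_{c,x}=1$ if and only if $x>i$. Check: the chain in row $a$ holds, since among consecutive remaining positions we see $1,1$ to the left of $i'$ and $0,0$ to the right. The rows $c\neq a$ have zeros followed by ones, so their chains hold. $S_a$: $z_{a,1}$ is dropped if $i=1$, and is $1$ otherwise. $E_a$: $z_{a,L}$ is dropped if $i'=L$, and is $0$ otherwise. $F_i$: $z_{a,i}$ is dropped, and $z_{c,i}=0$ for $c\ne a$. $G_i$: $z_{a,i+1}$ is dropped if $i'=i+1$, and is $1$ otherwise; $z_{c,i+1}=1$ for $c\neq a$.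
3. $z_{a,i},\,g$: take $h=W_a$, $f=f'=O$; row $a$ broken at $i$; other rows $0$. For $z_{a,i},\,h$ take $g=W_a$, $f=f'=O$ and the same Booleans.
4. $z_{a,i},\,f$: take $f'=W_a$, $g=h=O$ (mode 2); row $a$ broken at $i$; other rows $0$. For $z_{a,i},\,f'$ take $f=W_a$, $g=h=O$ and the same Booleans.
5. $\{g,h\}$: take $f=f'=O$ and all Booleans $0$. $\{f,f'\}$: take $g=h=O$ and all Booleans $0$. Nothing but the chains constrains the Booleans.
6. $\{g,f'\}$: take $h=E_1$, $f=F_1$ and all Booleans $0$. $\{g,f\}$: take $h=E_1$, $f'=F_1$ and all Booleans $0$. The demands $z_{1,L}=0$ and $z_{c,1}=0$ hold.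
7. $\{h,f\}$: take $g=S_1$, $f'=G_1$ and all Booleans $1$. $\{h,f'\}$: take $g=S_1$, $f=G_1$ and all Booleans $1$. The demands $z_{1,1}=1$ and $z_{c,2}=1$ hold.

In items 6 and 7 the index $j=1$ is allowed because $L\ge2$. In all items the selector values used are in one mode and satisfy its additional condition. Items 1 and 2 cover two Booleans, items 3 and 4 a Boolean and a selector, items 5 to 7 all six pairs of selectors. Each assignment has $k-2=t$ variables, so it is a $K_t$. $\square$

For small parameters Lemma 4 is poor: $L=M=2$ gives 28 vertices for $t=6$, while Lemma 2(c) gives 18. Its value is that, for $L=M$, the excess over $2t$ is of order $\sqrt t$.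

*Proof of Theorem 4.* **Step 1: the bound on the diagonal.** We claim
$$m(t+2,t)\le2t+12\sqrt t\qquad\text{for all }t\ge1.\tag{5}$$
For $t\le5$ Lemma 2(c) gives $m(t+2,t)\le3t=2t+t\le2t+12\sqrt t$.

Let $t\ge6$ and put $L=M=\lfloor\sqrt{t-2}\rfloor\ge2$ and $t'=L^2+2$. From $L^2\le t-2<(L+1)^2$ we get $0\le t-t'\le2L$. Lemma 4 gives
$$m(t'+2,t')\le2L^2+10L=2t'+10L-4 .$$
To pass from $t'$ to $t$, apply Lemma 2(b) $t-t'$ times:
$$m(t+2,t)\le2t'+10L-4+3(t-t')=2t+10L-4+(t-t')\le2t+12L-4<2t+12\sqrt t .$$
The last inequality uses $L\le\sqrt{t-2}<\sqrt t$.

**Step 2: all $k\ge r$.** Let $k\ge r=t+2$. By Lemma 2(a), applied repeatedly, $m(k,t)\le m(t+2,t)$. Lemma 1 and (5) give $\alpha(k,r)\le(k-1)(2t+12\sqrt t)$, the upper bound of Theorem 4. The lower bound is that of (1).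

**Step 3: the asymptotic form.** The lower bound is $2kr-4k=kr\,(2-4/r)$, and the upper bound is at most $k(2r+12\sqrt r)=kr\,(2+12r^{-1/2})$. So $\alpha(k,r)=(2+O(r^{-1/2}))kr$ uniformly in $k\ge r$, and the lower bound shows that the constant $2$ cannot be lowered. For $k=r$ the conjectured value is $(r-1)(3r-6)\sim3r^2$, whereas $\alpha(r,r)\sim2r^2$. $\blacksquare$

## Lower bounds for core sizes

Which pairs in the range $5\le r\le k\le2r-4$ are left out by Theorem 2? For $r=5$ both pairs $(5,5)$ and $(6,5)$; for $r=6$ the pairs $(6,6)$ and $(8,6)$; for $r\ge7$ only $k=2r-4$. In short: $k=2r-4$ with $r\ge5$, $(k,r)=(5,5)$ and $(k,r)=(6,6)$. We now show that for these pairs no core can beat the conjectured value. This does not determine $\alpha$ there: it only limits the method.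

**Proposition 5.** (i) If $t+2\le k\le2t$, then $m(k,t)\ge2t+2$. (ii) For $t\ge1$, $m(t+2,t)\ge\min(3t,\,2t+4)$.

Consequently, in the cases not covered by Theorem 2, $m(k,t)$ equals the conjectural $4t+2-k$: $m(2t,t)=2t+2$ for $t\ge3$, $m(5,3)=9$ and $m(6,4)=12$. Also $m(7,5)=14$.

Part (i) rests on a theorem of Hajnal (A. Hajnal, *A theorem on k-saturated graphs*, Canad. J. Math. 17 (1965) 720–724).

**Hajnal's theorem.** For any nonempty family $\mathcal F$ of maximum cliques of a graph with clique number $\omega$,
$$\Bigl|\bigcup\mathcal F\Bigr|+\Bigl|\bigcap\mathcal F\Bigr|\ge2\omega .$$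

For instance, in the pentagon the family of all edges has union of size 5 and empty intersection, and $5\ge4$.

*Proof.* We use induction on $|\mathcal F|$. For a single clique both terms equal $\omega$. Let $\mathcal F=\mathcal F'\cup\{K\}$ with $\mathcal F'$ nonempty and $K\notin\mathcal F'$, and write $U=\bigcup\mathcal F'$, $D=\bigcap\mathcal F'$. Each vertex $u\in U$ lies in a clique of $\mathcal F'$, and this clique contains $D$; so each vertex of $D$ is adjacent to every other vertex of $U$. Hence $D\cup(K\cap U)$ is a clique, and since $D\subseteq U$ its size satisfies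
$$|D|+|K\cap U|-|K\cap D|\le\omega .$$
Therefore
$$|U\cup K|+|D\cap K|\ \ge\ \bigl(|U|+\omega-|K\cap U|\bigr)+\bigl(|D|+|K\cap U|-\omega\bigr)=|U|+|D|\ge2\omega,$$
where the last inequality is the induction hypothesis. $\square$

*Proof of Proposition 5(i).* Let $H$ be a $(k,t)$-core with $t+2\le k\le2t$.

**Step 1: $|H|-|P_i|\ge2t$ for every $i$.** The graph $H-P_i$ has clique number $t$, by (C1) and (C2). Let $\mathcal F$ be the family of all its $t$-cliques. A vertex of $H-P_i$, lying in $P_j$ say, is missed by a $t$-clique of $H-P_i-P_j$, which exists by (C2). So $\bigcap\mathcal F=\emptyset$, and Hajnal's theorem gives $|H|-|P_i|\ge|\bigcup\mathcal F|\ge2t$.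

**Step 2: some part has at least two vertices.** Suppose all $|P_i|\le1$. Then $|H|\le k\le2t$. As $H$ has a $K_t$, some part $P_i$ is nonempty, and $|H|-|P_i|\le2t-1$ contradicts Step 1.

**Step 3: conclusion.** For a part with $|P_i|\ge2$, Step 1 gives $|H|\ge2t+|P_i|\ge2t+2$. $\square$

*Proof of Proposition 5(ii).* Let $H$ be a $(t+2,t)$-core. A $t$-clique avoiding $P_i$ and $P_j$ lies in the other $t$ parts, so it meets each of them exactly once. As $t+2\ge3$, for each part we can choose $i,j$ different from it; so all parts are nonempty. We use induction on $t$. For $t=1$ we get $|H|\ge3=\min(3,6)$. Let $t\ge2$.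

**Step 1: no singleton part.** Then every part has at least two vertices, and $|H|\ge2(t+2)=2t+4$.

**Step 2: a singleton part gives a smaller core.** Otherwise let $P_1=\{a\}$, and let $N(a)$ be the set of neighbors of $a$. We claim that $H[N(a)]$ with the $t+1$ parts $P_\ell\cap N(a)$, $\ell\ge2$, is a $(t+1,t-1)$-core. It is $K_t$-free, because a $K_t$ in $N(a)$ together with $a$ would be a $K_{t+1}$. For distinct $i,j\ge2$ the $t$-clique of $H$ avoiding $P_i$ and $P_j$ meets $P_1$, so it contains $a$; its other $t-1$ vertices form a $K_{t-1}$ in $N(a)$ avoiding $P_i$ and $P_j$. Hence $|N(a)|\ge m(t+1,t-1)$.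

**Step 3: $a$ has at least two non-neighbors other than itself.** For each $i\ge2$ the $t$-clique avoiding $P_1$ and $P_i$ contains a non-neighbor of $a$, since otherwise $a$ would extend it to a $K_{t+1}$. This non-neighbor lies outside $P_1\cup P_i$. So the set of non-neighbors of $a$ other than $a$ is nonempty and is not contained in any single part $P_i$. It meets at least two parts and has at least two elements.

**Step 4: counting.** By Steps 2 and 3 and the induction hypothesis,
$$|H|\ge1+2+m(t+1,t-1)\ge3+\min(3t-3,\,2t+2)=\min(3t,\,2t+5)\ge\min(3t,\,2t+4).\qquad\square$$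

*Proof of the consequences.* If $k=2r-4$ with $r\ge5$, then $k=2t$ with $t\ge3$. Part (i) gives $m(2t,t)\ge2t+2$, and Lemma 3 with $c=2$ gives $m(2t,t)\le2t+2$; moreover $4t+2-2t=2t+2$. For $(k,r)=(5,5)$ we have $t=3$: part (ii) gives $m(5,3)\ge\min(9,10)=9$, Lemma 2(c) gives $m(5,3)\le9$, and $4\cdot3+2-5=9$. For $(k,r)=(6,6)$ we have $t=4$: part (ii) gives $m(6,4)\ge\min(12,12)=12$, Lemma 2(c) gives $m(6,4)\le12$, and $4\cdot4+2-6=12$. Finally $m(7,5)\ge\min(15,14)=14$ by (ii), and the 14-vertex core attains this. $\blacksquare$

In particular, one cannot glue a fourth pair of parts in the ten-vertex core of Theorem 1: the result would have six parts, $t=4$ and ten vertices, while $m(6,4)=12$. For the pairs with $k=2r-4$ ($r\ge5$), $(5,5)$ and $(6,6)$, Lemma 1 gives at best the conjectured value, and the value of $\alpha(k,r)$ is not settled here.
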